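\title{Unions of two $L_p$-embeddable metric spaces need not embed into $L_p$}

\begin{abstract}
Let $c_p(X)$ be the infimum of the distortions of bilipschitz embeddings of a metric space $X$ into spaces $L_p(\mu)$. If $X=A\cup B$ and $c_p(A),c_p(B)$ are finite, must $c_p(X)$ be finite, and can it be bounded in terms of $c_p(A)$ and $c_p(B)$ alone? The answer is yes for $p=2$ and $p=\infty$. We show that it is no for every other $p\in[1,\infty)$: for each $\varepsilon>0$ there is a countable bounded space $X=A\cup B$ with $c_p(A),c_p(B)\le1+\varepsilon$ and $c_p(X)=\infty$. For $p<2$ the building blocks are two normed spaces close to $\ell_p^N$, glued along a common Euclidean subspace. For $p>2$ they are two parallel copies of $\mathbb R^m$, one of which is Euclidean.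
\end{abstract}

\section{The union problem}\label{sec:intro}

Let $(X,d_X)$ and $(Y,d_Y)$ be metric spaces. An injective map $F:X\to Y$ is a \emph{bilipschitz embedding} if there are $C_1,C_2>0$ with $C_1d_X(u,v)\le d_Y(F(u),F(v))\le C_2d_X(u,v)$ for all $u,v\in X$. Its \emph{distortion} is $\mathrm{Lip}(F)\cdot\mathrm{Lip}(F^{-1}|_{F(X)})$, the best possible ratio $C_2/C_1$. For $p\in[1,\infty]$, the \emph{$L_p$-distortion} $c_p(X)$ is the infimum of the distortions of all bilipschitz embeddings of $X$ into any space $L_p(\Omega,\Sigma,\mu)$, and $c_p(X)=\infty$ if there is no such embedding. Thus $c_p(X)\ge1$ measures how far $X$ is from being a subset of an $L_p$ space. It does not change when the metric is rescaled, and it does not increase when we pass to a subset.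

The following problem comes from the paper of Ostrovskii and Randrianantoanina \cite{OR}. Fix $p$, and let $X=A\cup B$ be a metric space covered by two subsets, each carrying the restricted metric.
\begin{itemize}
\item[(Q1)] If $c_p(A)$ and $c_p(B)$ are finite, is $c_p(X)$ finite?
\item[(Q2)] Is there a function $\Phi_p:[1,\infty)\times[1,\infty)\to[1,\infty)$, depending on $p$ only, such that $c_p(X)\le\Phi_p(c_p(A),c_p(B))$ whenever $c_p(A),c_p(B)<\infty$?
\end{itemize}

There are reasons to expect a positive answer. For $p=\infty$ there is nothing to prove, because $x\mapsto(d(x,y)-d(x_0,y))_{y\in X}$ embeds every metric space isometrically into $\ell_\infty(X)$. For $p=2$ a theorem of K.~Makarychev and Y.~Makarychev states that if $A$ and $B$ embed into Hilbert spaces $\ell_2^a$ and $\ell_2^b$ of finite or infinite dimensions $a,b$ with distortions $D_A$ and $D_B$, then $X$ embeds into $\ell_2^{a+b+1}$ with distortion at most $7D_AD_B+2(D_A+D_B)$. For general $p$ there is a simple sufficient condition.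

\begin{proposition}\label{prop:ext}
Let $X=A\cup B$, $\Lambda\ge1$, and let $f,g$ be $\Lambda$-Lipschitz maps from $X$ into $L_p$ spaces such that $\|f(a)-f(a')\|\ge d(a,a')$ for $a,a'\in A$ and $\|g(b)-g(b')\|\ge d(b,b')$ for $b,b'\in B$. Then $c_p(X)\le(2\Lambda+1)(\Lambda+2)$.
\end{proposition}

\begin{proof}
The map $F(x)=(f(x),g(x),d(x,A))$ into the $\ell_p$-sum of the two targets and $\mathbb R$ is $(2\Lambda+1)$-Lipschitz, and it does not contract pairs in $A$ or pairs in $B$. Let $a\in A$, $b\in B$ and $t=d(a,b)/(\Lambda+2)$. If $d(b,A)\ge t$, the third coordinates differ by at least $t$. Otherwise pick $a'\in A$ with $d(b,a')<t$; then $\|f(a)-f(b)\|\ge d(a,a')-\Lambda t\ge d(a,b)-t-\Lambda t=t$.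
\end{proof}

So the union embeds as soon as good embeddings of the two pieces have Lipschitz extensions to $X$. This happens, for instance, when $A$ and $B$ are Lipschitz retracts of $X$, as in the case where they share one point $o$ and $d(a,b)=d(a,o)+d(o,b)$. With this mechanism and the two positive cases in hand, one may guess that the answer is yes for all $p$, or at least for $p$ between $2$ and $\infty$. It is not.

\begin{theorem}\label{thm:main}
Let $p\in[1,\infty)\setminus\{2\}$ and $\varepsilon>0$.
\begin{itemize}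
\item[(i)] There are finite metric spaces $X=A\cup B$ with $c_p(A),c_p(B)\le1+\varepsilon$ and $c_p(X)$ arbitrarily large.
\item[(ii)] There is a countable bounded metric space $X=A\cup B$ with $c_p(A),c_p(B)\le1+\varepsilon$ and $c_p(X)=\infty$.
\end{itemize}
\end{theorem}

Part (ii) answers (Q1) in the negative, and also (Q2), since $\Phi_p$ takes finite values. Part (i) says more about (Q2): for all $s,t>1$ the supremum of $c_p(A\cup B)$ over $c_p(A)\le s$, $c_p(B)\le t$ is infinite even among finite spaces. Together with the two positive cases, this shows that \emph{both questions have a positive answer if and only if $p\in\{2,\infty\}$}.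

Theorem~\ref{thm:main} follows from two quantitative statements, one on each side of $p=2$.

\begin{theorem}\label{thm:small}
Let $1\le p<2$. For every $\varepsilon\in(0,\frac12]$ there is $c=c(p,\varepsilon)>0$ such that for all large $n$ there is a metric space $X_n=A_n\cup B_n$ with $c_p(A_n),c_p(B_n)\le\frac{1+\varepsilon}{1-\varepsilon}$ and
\[
c_p(X_n)\ge c\,(n/\log n)^{\frac{2-p}{4p}}.
\]
Here $A_n,B_n$ are normed spaces of dimension $N\le C_\varepsilon n$, glued along a subspace isometric to $\ell_2^n$.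
\end{theorem}

\begin{theorem}\label{thm:large}
Let $2<p<\infty$. For every $\varepsilon\in(0,1]$ there is $c=c(p,\varepsilon)>0$ such that for all large $n$ there is a metric space $X_n=A_n\cup B_n$ with $A_n$ isometric to a Euclidean space (so $c_p(A_n)=1$), $c_p(B_n)\le1+\varepsilon$, and
\[
c_p(X_n)\ge c\,n^{\frac{p-2}{2p(p+4)}}(\log n)^{-\frac{p-2}{4p}}.
\]
\end{theorem}

The two proofs are independent, and the notation of Sections~\ref{sec:small} and~\ref{sec:large} is local to each. For $p<2$ the obstruction is linear: an operator from $\ell_2^n$ to $L_p$ that factors through $\ell_p^N$ in two unrelated ways must be small. For $p>2$ the obstruction is nonlinear: a bounded map from $\mathbb R^m$ to $L_p$ with controlled gradient cannot move by a unit amount along each of $n\gg m$ short vectors. Section~\ref{sec:tools} collects the tools and derives Theorem~\ref{thm:main}.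

\section{Tools, and the passage to finite and countable examples}\label{sec:tools}

\subsection{Subspaces of $L_p$}

Let $1\le p<\infty$. We write $|\cdot|$ for the Euclidean norm, $\|W\|_{\mathrm{op}}$ for the norm of a matrix $W$ as an operator between Euclidean spaces, $e_1,e_2,\dots$ for standard basis vectors, $[n]=\{1,\dots,n\}$, and $\gamma_p=(E|g|^p)^{1/p}$ for a standard Gaussian variable $g$. The function $p\mapsto\gamma_p$ is nondecreasing, $\gamma_1=\sqrt{2/\pi}$ and $\gamma_2=1$.

An $\ell_p$-sum of $L_p$ spaces is the $L_p$ space of the disjoint union of the measure spaces. The space $\ell_2^m$ embeds isometrically into $L_p$ by $v\mapsto\gamma_p^{-1}\langle v,z\rangle$, where $z$ is a standard Gaussian vector. A complex space $L_p(\mu)$ embeds isometrically into the real space $L_p(\mu\times P)$ by $f\mapsto\mathrm{Re}(f\zeta)$, where $\zeta$ is a complex Gaussian variable on an auxiliary probability space with $E|\mathrm{Re}\,\zeta|^p=1$; this works because $w\zeta$ and $|w|\zeta$ have the same law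 for $w\in\mathbb C$. Hence all targets may be taken real, and $\ell_p^n(\mathbb C)\oplus_p\ell_2^m$ is isometric to a subset of a real $L_p$.

An embedding $F$ of distortion at most $D$ can be rescaled so that
\begin{equation}\label{eq:norm}
d(x,y)\le\|F(x)-F(y)\|\le D\,d(x,y)\qquad\text{for all }x,y.
\end{equation}
To prove $c_p(X)\ge D_0$ it suffices to show that \eqref{eq:norm} forces $D\ge D_0$.

\subsection{Gaussian estimates}

We use three standard inequalities. A standard Gaussian matrix has independent standard Gaussian entries, and $\chi^2_m$ denotes $|z|^2$ for a standard Gaussian vector $z\in\mathbb R^m$.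
\begin{itemize}
\item[(DS)] (Davidson--Szarek) For a $j\times m$ standard Gaussian matrix $W$ and $t\ge0$, $P(\|W\|_{\mathrm{op}}>\sqrt j+\sqrt m+t)\le e^{-t^2/2}$.
\item[(LM)] (Laurent--Massart) For $x\geq0$, $P(\chi^2_m-m\ge2\sqrt{mx}+2x)\le e^{-x}$ and $P(m-\chi^2_m\ge2\sqrt{mx})\le e^{-x}$.
\item[(GC)] (Gaussian concentration) If $f:\mathbb R^N\to\mathbb R$ is $\Lambda$-Lipschitz for $|\cdot|$ and $z$ is standard Gaussian in $\mathbb R^N$, then $P(|f(z)-Ef(z)|>t)\le2e^{-t^2/(2\Lambda^2)}$.
\end{itemize}

\subsection{Finite determination and the proof of Theorem~\ref{thm:main}}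

Given Banach spaces $(E_i)_{i\in I}$ and an ultrafilter $\mathcal U$ on $I$, the \emph{ultraproduct} is the space of bounded families $(x_i)$, $x_i\in E_i$, with the seminorm $\lim_{\mathcal U}\|x_i\|$, modulo the families of seminorm zero. By a theorem of Dacunha-Castelle and Krivine, for $1\le p<\infty$ an ultraproduct of spaces $L_p(\mu_i)$ is isometric to some $L_p(\mu)$.

\begin{lemma}\label{lem:finite}
For $1\le p<\infty$, $c_p(X)=\sup\{c_p(S):S\subset X\text{ finite}\}$.
\end{lemma}

\begin{proof}
Only $\le$ needs proof. Let $D$ exceed the supremum and fix $x_0\in X$. Let $I$ be the set of finite $S\subset X$ containing $x_0$. For $S\in I$ choose $F_S:S\to L_p(\mu_S)$ satisfying \eqref{eq:norm} and $F_S(x_0)=0$, and set $F_S=0$ off $S$. The sets $\{S\in I:S\supset S_0\}$, $S_0\in I$, are nonempty and closed under finite intersections, so they belong to some ultrafilter $\mathcal U$. The family $F(x)=(F_S(x))_{S\in I}$ is bounded by $D\,d(x,x_0)$. For $x,y\in X$ the bounds \eqref{eq:norm} hold for $F_S$ whenever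 $S\supset\{x_0,x,y\}$, so they hold for the limit along $\mathcal U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:small} and~\ref{thm:large}]
(i) If $p<2$, apply Theorem~\ref{thm:small} with a parameter $\varepsilon'\le\frac12$ such that $\frac{1+\varepsilon'}{1-\varepsilon'}\le1+\varepsilon$; if $p>2$, apply Theorem~\ref{thm:large} with $\min(\varepsilon,1)$. Given $D$, take $n$ with $c_p(X_n)>D$. By Lemma~\ref{lem:finite} there is a finite $S\subset X_n$ with $c_p(S)>D$, and we may enlarge $S$ to contain two points of $A_n$ and two of $B_n$. Take $X=S$, $A=S\cap A_n$, $B=S\cap B_n$. (For $p>2$ the set $A$ is a subset of a Euclidean space, so $c_p(A)=1$.)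

(ii) We place the examples from (i) far apart relative to their diameters, so that the pieces of $A$ can be embedded independently. We may assume $\varepsilon\le1$. Choose $\delta\in(0,1]$ with $(1+2(2\delta)^p)^{1/p}\le1+\varepsilon/2$. By (i) there are finite spaces $Y_n=A_n'\cup B_n'$ with $c_p(A'_n),c_p(B'_n)\le1+\varepsilon/3$ and $c_p(Y_n)\ge n$, rescaled so that $\mathrm{diam}\,Y_n\le\delta$. Let $X$ be the disjoint union of the $Y_n$, with distance $1$ between points of different pieces. This is a metric because every distance is at most $1$ and a triangle that meets two pieces has two sides of length $1$. The space $X$ is countable and bounded, and $c_p(X)\ge\sup_nc_p(Y_n)=\infty$.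

Let $A=\bigcup A_n'$, $B=\bigcup B'_n$. Choose $f_n:A'_n\to L_p(\mu_n)$ satisfying \eqref{eq:norm} with $D=1+\varepsilon/2$ and vanishing at some point, so that $\|f_n\|\le2\delta$. Send $x\in A'_n$ to $2^{-1/p}e_n\oplus f_n(x)\in\ell_p\oplus_p\big(\bigoplus_kL_p(\mu_k)\big)_p$, with $f_n(x)$ in the $n$-th summand. Within a piece the bounds are those of $f_n$. For $x\in A'_n$, $y\in A'_k$, $n\ne k$, the $p$-th power of the distance of the images is $1+\|f_n(x)\|^p+\|f_k(y)\|^p\in[1,1+2(2\delta)^p]$. So $c_p(A)\le1+\varepsilon/2$, and the same construction applies to $B$.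
\end{proof}

\section{The case $p<2$: gluing along a Euclidean subspace}\label{sec:small}

Throughout this section $1\le p<2$, $0<\varepsilon\le\frac12$, and $E_v$ denotes the average over $v$ uniformly distributed on the unit sphere $S^{n-1}\subset\mathbb R^n$.

Suppose two normed spaces $Z_1,Z_2$ are glued along a common subspace $\ell_2^n$. If $\ell_2^n$ is the range of projections $P_j$ of bounded norm in both spaces, then both pieces are Lipschitz retracts of the union and Proposition~\ref{prop:ext} gives an embedding; for $p=2$ orthogonal projections do this. We therefore want $\ell_2^n$ to sit in two copies of $\ell_p^N$ in two positions that have nothing to do with each other. The following computation shows what is gained.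

\subsection{The model case: $p=1$ and linear maps}\label{ss:model}

Let $H$ be an $n\times n$ matrix with entries $\pm1$ and $H^TH=nI$. For $n=2$ take the rows $(1,1)$ and $(1,-1)$, and for $n=2^k$ take tensor powers. Define $\iota_1,\iota_2:\ell_2^n\to\ell_1^n$ by $\iota_1v=n^{-1/2}v$ and $\iota_2v=n^{-1}Hv$. Both have norm at most $1$ by the Cauchy--Schwarz inequality, and since $n^{-1/2}H$ is orthogonal, $E_v\|\iota_jv\|_1=\sqrt n\,E_v|v_1|$ for $j=1,2$.

Now let $U:\ell_2^n\to L_1(\mu)$ factor through both maps: $U=T_1\iota_1=T_2\iota_2$ with $\|T_j:\ell_1^n\to L_1\|\le\Lambda$. Put $f^j_k=T_je_k$ and $\mathbf f^j(\omega)=(f^j_k(\omega))_{k\le n}$, so that $\int\|\mathbf f^j\|_1\,d\mu\le n\Lambda$. Then $(Uv)(\omega)=\langle v,\eta(\omega)\rangle$, where the vector $\eta$ has two expansions,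
\[
\eta=n^{-1/2}\mathbf f^1=n^{-1}H^T\mathbf f^2 .
\]
Pair one expansion with the other: $|\eta|^2=n^{-3/2}\langle\mathbf f^1,H^T\mathbf f^2\rangle\le n^{-3/2}\|\mathbf f^1\|_1\|\mathbf f^2\|_1$, because the entries of $H$ have modulus $1$. By Cauchy--Schwarz, $\int|\eta|\,d\mu\le n^{-3/4}\cdot n\Lambda$, and so
\[
E_v\|Uv\|_1=E_v|v_1|\int|\eta|\,d\mu\le\Lambda n^{-1/4}\cdot\sqrt n\,E_v|v_1|=\Lambda n^{-1/4}E_v\|\iota_jv\|_1 .
\]
A map that factors through both $\iota_1$ and $\iota_2$ loses, on average, a factor $n^{1/4}$ against either of them, and already for $n=2$ it loses $2^{1/4}$. If $\|Uv\|_1\ge|v|$ for all $v$, then $\Lambda\ge n^{1/4}$. The reason is an uncertainty principle: a long vector cannot have $\ell_1$-small coefficients in two systems whose mutual inner products are small.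

If an embedding $F$ of the glued space were linear on each piece, then $T_j=F|_{Z_j}$ and $U=F|_{\ell_2^n}$ would be in this situation. Three things separate the model from Theorem~\ref{thm:small}. The maps $\iota_j$ preserve norms only on average ($\|\iota_1e_1\|_1=n^{-1/2}$), which we repair with Gaussian matrices at the price of a logarithm. The embedding $F$ is not linear, which we repair by smoothing and differentiating. And for $p>1$ the coefficients are controlled in $\ell_p$ and not in $\ell_1$, which we repair by truncation.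

\subsection{Two incoherent, almost Euclidean sections of $\ell_p^N$}

Let $a_\varepsilon=128\pi\varepsilon^{-2}\log(1+16/\varepsilon)$, $N=\lceil a_\varepsilon n\rceil$ and $C_\varepsilon=2a_\varepsilon$, so that $n<N\le C_\varepsilon n$. Write $\gamma=\gamma_p\ge\sqrt{2/\pi}$.

\begin{lemma}\label{lem:Gamma}
For all large $n$ there are $N\times n$ matrices $\Gamma_1,\Gamma_2$, with rows $\xi^1_k$ and $\xi^2_k$, such that
\begin{itemize}
\item[(a)] $\gamma(1-\varepsilon)|v|\le N^{-1/p}\|\Gamma_jv\|_p\le\gamma(1+\varepsilon)|v|$ for all $v\in\mathbb R^n$ and $j=1,2$;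
\item[(b)] $\|\Gamma_j\|_{\mathrm{op}}\le3\sqrt N$ for $j=1,2$;
\item[(c)] $|\langle\xi^1_k,\xi^2_l\rangle|\le5\sqrt{n\log n}$ for all $k,l\in[N]$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Gamma_1,\Gamma_2$ be independent standard Gaussian matrices. We show that each property fails with probability tending to $0$ as $n\to\infty$.

(b) By (DS) with $t=\sqrt N$, the failure probability is at most $2e^{-N/2}$.

(c) By (LM) with $x=n/2$, $P(|\xi^1_k|^2>4n)\le e^{-n/2}$, since $n+\sqrt2\,n+n\le4n$. So all $|\xi_k^1|\le2\sqrt n$ except with probability $Ne^{-n/2}$. Given such a $\Gamma_1$, each $\langle\xi_k^1,\xi_l^2\rangle$ is a centered Gaussian variable of variance at most $4n$, and by (GC) it exceeds $5\sqrt{n\log n}$ in modulus with probability at most $2n^{-25/8}$. There are $N^2\le C_\varepsilon^2n^2$ pairs.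

(a) The norm $f_N(z)=N^{-1/p}\|z\|_p$ on $\mathbb R^N$ satisfies $f_N(z)\le N^{-1/2}|z|$ by H\"older's inequality, since $p\le2$; so it is $N^{-1/2}$-Lipschitz. For $z=(g_1,\dots,g_N)$ formed from an i.i.d.\ standard Gaussian sequence, $f_N(z)\to\gamma$ almost surely by the law of large numbers, and $Ef_N(z)^2\le1$ gives uniform integrability. Hence $|Ef_N(z)-\gamma|\le\varepsilon\gamma/8$ for large $N$. For $|v|=1$ the vector $\Gamma_jv$ is standard Gaussian in $\mathbb R^N$, so by (GC) the seminorm $\phi(v)=f_N(\Gamma_jv)$ satisfies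
\[
P\big(|\phi(v)-\gamma|>\varepsilon\gamma/4\big)\le2e^{-N\varepsilon^2\gamma^2/128}\le2e^{-N\varepsilon^2/(64\pi)}\le2(1+16/\varepsilon)^{-2n}.
\]
A maximal $\frac\varepsilon8$-separated subset $\mathcal M$ of $S^{n-1}$ is an $\frac\varepsilon8$-net, and comparing volumes of disjoint balls gives $|\mathcal M|\le(1+16/\varepsilon)^n$. So with probability tending to $1$, $|\phi-\gamma|\le\varepsilon\gamma/4$ on $\mathcal M$. Let $\Sigma=\max_{S^{n-1}}\phi$. If $|v|=1$ and $v'\in\mathcal M$ is within $\varepsilon/8$ of $v$, then $|\phi(v)-\phi(v')|\le\frac\varepsilon8\Sigma$. Hence $\Sigma\le\gamma(1+\frac\varepsilon4)+\frac\varepsilon8\Sigma$, which gives $\Sigma\le\gamma\frac{1+\varepsilon/4}{1-\varepsilon/8}\le\gamma(1+\varepsilon)$, and then $\phi(v)\ge\gamma(1-\frac\varepsilon4)-\frac\varepsilon8\gamma(1+\varepsilon)\ge\gamma(1-\varepsilon)$.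
\end{proof}

The rows have length about $\sqrt n$, so (c) says that rows of different matrices are nearly orthogonal; it replaces the flatness of the entries of $H$. Fix such matrices and put
\[
\theta=\big(\gamma(1+\varepsilon)\big)^{-1}N^{-1/p}\le2N^{-1/p},\qquad\iota_j=\theta\,\Gamma_j,\qquad K=\frac{1+\varepsilon}{1-\varepsilon}\le3 .
\]
By (a),
\begin{equation}\label{eq:iota}
K^{-1}|v|\le\|\iota_jv\|_p\le|v|\qquad(v\in\mathbb R^n,\ j=1,2).
\end{equation}

\subsection{The glued space}

To glue two metric spaces along a subset, the two metrics must agree on it exactly. We therefore change the norm of $\ell_p^N$ by a factor at most $K$ so that $\iota_j$ becomes an isometry. For $z\in\mathbb R^N$ let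
\[
\|z\|_{(j)}=\inf_{v\in\mathbb R^n}\big(K\|z-\iota_jv\|_p+|v|\big).
\]
This is a seminorm, being an infimal convolution of two norms. We claim that
\begin{equation}\label{eq:normj}
\|z\|_p\le\|z\|_{(j)}\le K\|z\|_p,\qquad\|\iota_jv\|_{(j)}=|v| .
\end{equation}
The choice $v=0$ gives the upper bound, and $K\|z-\iota_jv\|_p+|v|\ge\|z-\iota_jv\|_p+\|\iota_jv\|_p\ge\|z\|_p$ gives the lower one. In the identity, $\le$ comes from choosing $v$ itself in the infimum, and $\ge$ from $K\|\iota_j(v-w)\|_p+|w|\ge|v-w|+|w|\ge|v|$.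

Let $Z_j=(\mathbb R^N,\|\cdot\|_{(j)})$. By \eqref{eq:normj}, $c_p(Z_j)\le K$. Let $X_n$ be the union of $A_n=Z_1$ and $B_n=Z_2$ with $\iota_1v$ identified with $\iota_2v$ for each $v\in\mathbb R^n$. Inside $Z_j$ use the norm, and for $z_1\in Z_1$, $z_2\in Z_2$ let
\[
d(z_1,z_2)=\inf_{v\in\mathbb R^n}\big(\|z_1-\iota_1v\|_{(1)}+\|\iota_2v-z_2\|_{(2)}\big).
\]

\begin{lemma}
The function $d$ is a well-defined metric on $X_n$.
\end{lemma}

\begin{proof}
\emph{Consistency.} If $z_1=\iota_1v$, the infimum over $w$ of $|v-w|+\|\iota_2w-z_2\|_{(2)}=\|\iota_2v-\iota_2w\|_{(2)}+\|\iota_2w-z_2\|_{(2)}$ equals $\|\iota_2v-z_2\|_{(2)}$, which is the distance in $Z_2$. The same holds with the roles of $1$ and $2$ exchanged.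

\emph{Triangle inequality.} By symmetry consider $z_1,z_1'\in Z_1$ and $z_2\in Z_2$. The triangle inequality in $Z_1$, applied inside the infimum, gives $d(z_1,z_2)\le\|z_1-z_1'\|_{(1)}+d(z_1',z_2)$. For the remaining side, let $v,w\in\mathbb R^n$. Then $\|\iota_2v-z_2\|_{(2)}+\|z_2-\iota_2w\|_{(2)}\ge|v-w|=\|\iota_1v-\iota_1w\|_{(1)}$, so
\[
\|z_1-\iota_1v\|_{(1)}+\|\iota_2v-z_2\|_{(2)}+\|z_2-\iota_2w\|_{(2)}+\|\iota_1w-z_1'\|_{(1)}\ge\|z_1-z_1'\|_{(1)} ,
\]
and taking infima gives $d(z_1,z_2)+d(z_2,z_1')\ge\|z_1-z_1'\|_{(1)}$.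

\emph{Positivity.} If $d(z_1,z_2)=0$, then $z_1$ lies in the closed subspace $\iota_1\mathbb R^n$, say $z_1=\iota_1v$, and by consistency $z_2=\iota_2v$.
\end{proof}

\subsection{Linearization}

We want to differentiate $F|_{Z_1}$ and $F|_{Z_2}$ at a common point of the glued subspace. This cannot be done directly. A Lipschitz map into $L_1$ need not be differentiable anywhere (consider $t\mapsto\mathbf 1_{[0,t]}$), and differentiability almost everywhere in $\mathbb R^N$ would say nothing on the null set $\iota_j\mathbb R^n$. A convolution at a very small scale $\alpha$ makes both maps smooth, but then they agree on the subspace only up to $O(D\alpha)$, and close maps may have very different derivatives. A second convolution, along the subspace and at a scale that does not depend on $\alpha$, turns closeness of values into closeness of derivatives.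

\begin{lemma}\label{lem:lin}
Let $F:X_n\to L_p(\mu)$ satisfy \eqref{eq:norm} and let $\tau>0$. There are linear maps $T_j:\ell_p^N\to L_p(\mu)$ with $\|T_j\|\le3D$ such that $U_j=T_j\iota_j$ satisfy
\[
\|(U_1-U_2)v\|_p\le\tau|v|\quad(v\in\mathbb R^n),\qquad E_v\|U_1v\|_p\ge\tfrac14 .
\]
\end{lemma}

\begin{proof}
The maps $F_j=F|_{Z_j}:\mathbb R^N\to L_p$ are $3D$-Lipschitz for $\|\cdot\|_p$ by \eqref{eq:normj}, and $F_0:=F_1\iota_1=F_2\iota_2$ satisfies $|x-x'|\le\|F_0(x)-F_0(x')\|\le D|x-x'|$. Fix a smooth probability density $\psi$ on $\mathbb R^n$ supported in $\{|v|\le\frac1{8D}\}$, and then $\alpha>0$ with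
\[
3D\alpha\le\tfrac18,\qquad6D\alpha\,\|\nabla\psi\|_{L^1}\le\tau .
\]
Let $F_j^\alpha$ be the convolution of $F_j$ with a smooth probability density on $\mathbb R^N$ supported in $\{\|z\|_p\le\alpha\}$; the integrals here are integrals of continuous, compactly supported $L_p$-valued functions. The map $F_j^\alpha$ is $C^1$, is $3D$-Lipschitz, and $\|F_j^\alpha-F_j\|\le3D\alpha$ everywhere. Put
\[
H_j(z)=\int_{\mathbb R^n}F_j^\alpha(z+\iota_jv)\psi(v)\,dv,\qquad h_j(x)=H_j(\iota_jx)=\int_{\mathbb R^n}F_j^\alpha(\iota_ju)\,\psi(u-x)\,du .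
\]
As an average of translates of $F_j^\alpha$, the map $H_j$ is $C^1$ and $3D$-Lipschitz. So $T_{j,x}=DH_j(\iota_jx)$ has norm at most $3D$ on $\ell_p^N$, and $U_{j,x}=T_{j,x}\iota_j=Dh_j(x)$ by the chain rule.

Since $F_1\iota_1=F_2\iota_2$, we have $\|F_1^\alpha(\iota_1u)-F_2^\alpha(\iota_2u)\|\le6D\alpha$ for all $u$. Differentiating $h_1-h_2$ with the derivative falling on $\psi(u-x)$ gives $\|(U_{1,x}-U_{2,x})v\|\le6D\alpha\|\nabla\psi\|_{L^1}|v|\le\tau|v|$ for every $x$.

It remains to find $x$ where $U_{1,x}$ is large on average. We have $\|h_1(x)-F_0(x)\|\le3D\alpha+D\cdot\frac1{8D}\le\frac14$, so for $|v|=1$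
\[
\int_0^1\|U_{1,x+tv}v\|\,dt\ge\|h_1(x+v)-h_1(x)\|\ge1-\tfrac12=\tfrac12 .
\]
Integrate over $x$ in the Euclidean ball $B_R$ and average over $v$. For fixed $t,v$ the point $x+tv$ ranges over a subset of $B_{R+1}$, so $\int_{B_{R+1}}E_v\|U_{1,y}v\|\,dy\ge\frac12|B_R|$. If $R$ is so large that $|B_{R+1}|\le2|B_R|$, the mean of $E_v\|U_{1,y}v\|$ over $B_{R+1}$ is at least $\frac14$, and some point $y$ attains at least the mean. Take $T_j=T_{j,y}$.
\end{proof}

Only a lower bound on average survives the linearization, and this is what the model computation contradicts.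

\subsection{The linear estimate}

\begin{proposition}\label{prop:lin}
Let $T_j:\ell_p^N\to L_p(\mu)$ be linear with $\|T_j\|\le\Lambda$, let $U_j=T_j\iota_j$, and suppose $\|(U_1-U_2)e_i\|_p\le\tau$ for $i\in[n]$. Then, with $C$ depending only on $\varepsilon$,
\[
E_v\|U_1v\|_p\le C\Lambda\Big(\frac{\log n}n\Big)^{\frac{2-p}{4p}}+2n^{\frac1p-\frac12}\tau .
\]
\end{proposition}

As in Section~\ref{ss:model}, we expand one vector in the two systems of rows. Property (c) controls coefficient vectors through their $\ell_1$-norm and property (b) through their $\ell_2$-norm, while we know the $\ell_p$-norm. Using (b) alone gives the bound $C\Lambda$, with no gain. Using (c) alone costs the factor $N^{1-1/p}$ in $\|\mathbf f\|_1\le N^{1-1/p}\|\mathbf f\|_p$ against a gain of $(\log n/n)^{1/4}$, which is useless for $p\ge\frac43$. So we cut the coefficients at a level $\delta$: the large ones are few and have controlled $\ell_1$-norm, and the small ones have small $\ell_2$-norm because $p<2$.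

\begin{proof}
Let $f_k^j=T_je_k\in L_p(\mu)$, so $\|f_k^j\|_p\le\Lambda$, and let $\mathbf f^j(\omega)=(f^j_k(\omega))_{k\le N}$. Then $U_jv=\theta\sum_k(\Gamma_jv)_kf_k^j=\langle v,\eta_j\rangle$ with $\eta_j=\theta\,\Gamma_j^T\mathbf f^j\in\mathbb R^n$. Put
\[
\zeta=\eta_2-\eta_1,\qquad w=\big(\|\mathbf f^1\|_p^p+\|\mathbf f^2\|_p^p\big)^{1/p}.
\]
The $i$-th coordinate of $\zeta$ is $(U_2-U_1)e_i$, and $|\zeta|\le\|\zeta\|_p$ as $p\le2$, so $\int|\zeta|^p\,d\mu\le n\tau^p$. Also $\int w^p\,d\mu\le2N\Lambda^p$, so $\theta\|w\|_{L_p}\le2\cdot2^{1/p}\Lambda\le4\Lambda$.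

Fix $\delta\in(0,1]$ and a point $\omega$ with $w>0$ (where $w=0$ we have $\eta_1=0$). Write $\mathbf f^j=\mathbf b^j+\mathbf s^j$, where $\mathbf b^j$ keeps the coordinates with $|f_k^j|>\delta w$. Using $p\ge1$ for the first bound and $p\le2$ for the second,
\[
\|\mathbf b^j\|_1\le(\delta w)^{1-p}\|\mathbf f^j\|_p^p\le\delta^{1-p}w,\qquad|\mathbf s^j|^2\le(\delta w)^{2-p}\|\mathbf f^j\|_p^p\le\delta^{2-p}w^2 .
\]
Let $\beta_j=\theta\,\Gamma_j^T\mathbf b^j=\theta\sum_kb_k^j\xi_k^j$ and $\sigma_j=\theta\,\Gamma_j^T\mathbf s^j$. By (c) and (b) of Lemma~\ref{lem:Gamma},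
\[
|\langle\beta_1,\beta_2\rangle|\le5\sqrt{n\log n}\;\theta^2\delta^{2-2p}w^2,\qquad|\sigma_j|\le3\sqrt N\,\theta\,\delta^{1-p/2}w .
\]
Now $\beta_1=\eta_1-\sigma_1$ and $\beta_2=\eta_1+\zeta-\sigma_2$ are nearly orthogonal, and both are close to $\eta_1$; this bounds $|\eta_1|$. With $q=|\sigma_1|+|\sigma_2|+|\zeta|$,
\[
\langle\beta_1,\beta_2\rangle=|\eta_1|^2+\langle\eta_1,\zeta-\sigma_1-\sigma_2\rangle-\langle\sigma_1,\zeta-\sigma_2\rangle\ge|\eta_1|^2-q|\eta_1|-q^2 .
\]
Thus $(|\eta_1|-q/2)^2\le|\langle\beta_1,\beta_2\rangle|+\frac54q^2$, whence $|\eta_1|\le|\langle\beta_1,\beta_2\rangle|^{1/2}+2q$, that is,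
\[
|\eta_1|\le\theta w\Big(\sqrt5\,(n\log n)^{1/4}\delta^{1-p}+12\sqrt N\,\delta^{1-p/2}\Big)+2|\zeta| .
\]
For $\eta\in\mathbb R^n$, Jensen's inequality and $p\le2$ give $E_v|\langle v,\eta\rangle|^p\le(E_v\langle v,\eta\rangle^2)^{p/2}=(|\eta|/\sqrt n)^p$. Therefore $E_v\|U_1v\|_p\le(E_v\|U_1v\|_p^p)^{1/p}\le n^{-1/2}\|\,|\eta_1|\,\|_{L_p}$, and
\[
E_v\|U_1v\|_p\le4\Lambda\Big[\sqrt5\Big(\frac{\log n}n\Big)^{1/4}\delta^{1-p}+12\sqrt{C_\varepsilon}\,\delta^{1-p/2}\Big]+2n^{\frac1p-\frac12}\tau .
\]
The choice $\delta=(\log n/n)^{1/(2p)}$ balances the two terms: $\frac14+\frac{1-p}{2p}=\frac{2-p}{4p}=\frac1{2p}(1-\frac p2)$.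
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
The space $X_n$ has the stated form and $c_p(A_n),c_p(B_n)\le K$. Let $F$ satisfy \eqref{eq:norm}. Apply Lemma~\ref{lem:lin} with $\tau$ so small that $2n^{1/p-1/2}\tau\le\frac18$, and then Proposition~\ref{prop:lin} with $\Lambda=3D$. This gives $\frac14\le3CD(\log n/n)^{(2-p)/(4p)}+\frac18$, so $D\ge(24C)^{-1}(n/\log n)^{(2-p)/(4p)}$.
\end{proof}

The strict inequality $p<2$ enters at one place: it makes the factor $\delta^{1-p/2}$ small. The independence of $\Gamma_1$ and $\Gamma_2$ enters through (c). If $\Gamma_1=\Gamma_2$, then (c) fails for $k=l$, each $Z_j$ is a $1$-Lipschitz retract of $X_n$ by folding, and Proposition~\ref{prop:ext} bounds $c_p(X_n)$ in terms of $K$.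

\section{The case $p>2$: two parallel copies of $\mathbb R^m$}\label{sec:large}

Throughout this section $2<p<\infty$, $0<\varepsilon\le1$, and $C$ denotes constants depending only on $p$, possibly different at each occurrence.

\subsection{Parallel copies and the critical scale}\label{ss:idea}

Truncation gains nothing for $p\ge2$, and we use a different construction. Two metrics on one set that differ by a bounded amount define a union of two parallel copies of the set.

\begin{lemma}\label{lem:parallel}
Let $\rho_A,\rho_B$ be metrics on a set $Y$ and $R>0$, with $\rho_A\le\rho_B\le\rho_A+2R$. Let $X$ consist of two copies $y_A,y_B$ of each $y\in Y$, with $d(x_A,y_A)=\rho_A(x,y)$, $d(x_B,y_B)=\rho_B(x,y)$ and $d(x_A,y_B)=R+\rho_A(x,y)$. Then $d$ is a metric.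
\end{lemma}

\begin{proof}
There are four mixed triangle inequalities. Two follow from the triangle inequality for $\rho_A$ alone: $d(x_A,y_A)\le d(x_A,u_B)+d(u_B,y_A)$ and $d(x_A,u_B)\le d(x_A,y_A)+d(y_A,u_B)$. Next, $d(x_B,y_B)\le\rho_A(x,y)+2R\le d(x_B,u_A)+d(u_A,y_B)$. Finally, $d(x_B,u_A)\le\rho_A(x,y)+R+\rho_A(y,u)\le d(x_B,y_B)+d(y_B,u_A)$, because $\rho_A\le\rho_B$.
\end{proof}

If $F:X\to L_p$ satisfies \eqref{eq:norm}, the \emph{displacement} $G(y)=F(y_B)-F(y_A)$ has norm at most $DR$. If $\rho_B(x,y)\ge2$ and $D\rho_A(x,y)\le1$, then $F$ moves $x_B$ to $y_B$ by at least $2$ and $x_A$ to $y_A$ by at most $1$, so $\|G(x)-G(y)\|\ge1$. We want many such pairs and a small $R$.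

Take $Y=\mathbb R^m$ and vectors $w_1,\dots,w_n\in\mathbb R^m$ of length about $\sqrt m$, the rows of a matrix $W$. Let $\rho_A$ be a multiple of the small Euclidean norm $z(a)=\lambda\sqrt m\,|a|$, $\lambda\ll1$, and let $\rho_B$ be obtained by adding the metric induced by $x\mapsto(e^{i\langle w_k,x\rangle})_{k\le n}\in\ell_p^n(\mathbb C)$, namely
\[
\mathcal N(a)=\Big(\sum_{k=1}^n|1-e^{i\langle w_k,a\rangle}|^p\Big)^{1/p},\qquad a=x-y .
\]
The vector $a_k=\pi w_k/|w_k|^2$ turns the $k$-th phase by $\pi$, so $\mathcal N(a_k)\ge2$, while $z(a_k)$ is of order $\lambda$. The trivial bound $\mathcal N\le2n^{1/p}$ would allow $R=n^{1/p}$, but then $F(x_B)=((e^{i\langle w_k,x\rangle})_k,x)$ and $F(x_A)=(0,x)$, with the last entry suitably scaled, would be a good embedding. The point is that a much smaller $R$ is admissible when $p>2$.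

\begin{example}\label{ex:orth}
Let $n=m$ and $w_k=\sqrt m\,e_k$. For $a=\sum_{k\in J}a_k$ with $|J|=j$ we get $\mathcal N(a)=2j^{1/p}$ and $z(a)=\pi\lambda\sqrt j$. Since $p>2$, the second quantity grows faster in $j$, and $j^{1/p}\ge\lambda\sqrt j$ holds exactly when $j^{1/p}\le r$, where
\[
r=\lambda^{-2/(p-2)},\qquad\text{that is,}\qquad\lambda^2r^{p-2}=1 .
\]
So $\mathcal N$ is dominated by $z$ once it exceeds a multiple of $r$. This holds for all $a$: from $|1-e^{it}|^p\le2^{p-2}t^2$ we get $\mathcal N(a)^p\le2^{p-2}m|a|^2=2^{p-2}r^{p-2}z(a)^2$, hence $\mathcal N(a)\le2\max(r,z(a))$.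
\end{example}

Thus $R$ can be of order $r$, which does not depend on $n$. The lower bound for $D$ will be a count of supply against demand. Each of the $n$ directions $a_k$ demands a unit of movement from $G$, while the bounds on $G$ and its gradient supply only about $D^pm$ units. For $n=m$ this gives nothing, so we need $n\gg m$ vectors $w_k$ that behave like orthogonal ones in small groups. Gaussian vectors do.

\subsection{Parameters and the matrix}

For an integer $n\ge2$ let
\[
s=\frac{p-2}{p(p+4)},\quad\lambda=n^{-s},\quad m=\lceil n^{1-ps/2}\rceil,\quad\kappa=\frac mn,\quad L=\log(en),\quad r=\lambda^{-2/(p-2)} .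
\]
Then $r\ge1$, $L\ge1$, $m\le n$ and $\kappa\le2n^{-ps/2}$. Since $ps/2<\frac12$ we have $m\ge\sqrt n$. Since $s(1+\frac p4)=\frac{p-2}{4p}=\frac14-\frac1{2p}$, we have $\lambda\sqrt m\ge n^{\frac12-s-\frac{ps}4}=n^{\frac14+\frac1{2p}}$, and $\frac14+\frac1{2p}>\frac1p$ because $p>2$. So for large $n$
\begin{equation}\label{eq:room}
n^{1/p}L^{1/2}\le\lambda\sqrt m .
\end{equation}
The proof will give $D\gtrsim\min(\kappa^{-1/p},\lambda^{-1/2})$ up to a logarithm. The relation between $m$ and $\lambda$ balances the two terms, and \eqref{eq:room} limits how small $\lambda$ can be. Condition \eqref{eq:room} says that in a generic direction, where all $n$ phases turn by about $|a|$, the norm $z$ dominates $\mathcal N$.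

\begin{lemma}\label{lem:W}
For all large $n$ there is an $n\times m$ matrix $W$ with rows $w_k$ such that
\begin{itemize}
\item[(W1)] $m/2\le|w_k|^2\le2m$ for all $k\in[n]$;
\item[(W2)] $\|W_J\|_{\mathrm{op}}^2\le30\max(m,L|J|)$ for every nonempty $J\subset[n]$, where $W_J$ is the submatrix of the rows in $J$;
\item[(W3)] $\|W\|_{\mathrm{op}}^2\le9n$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $W$ be standard Gaussian. By (LM) with $x=m/32$, each row satisfies $m(1-\frac2{\sqrt{32}})\le|w_k|^2\le m(1+\frac2{\sqrt{32}}+\frac1{16})$ except with probability $2e^{-m/32}$. So (W1) fails with probability at most $2ne^{-\sqrt n/32}<\frac14$ for large $n$. For $|J|=j$ apply (DS) with $t^2=4(m+jL)$: except with probability $e^{-2m}(en)^{-2j}$,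
\[
\|W_J\|_{\mathrm{op}}^2\le3(j+m+t^2)\le15(m+jL)\le30\max(m,Lj).
\]
There are at most $n^j$ sets of size $j$, so (W2) fails with probability at most $e^{-2m}\sum_{j\ge1}(e^2n)^{-j}<\frac14$. By (DS) with $t=\sqrt n$ and $m\le n$, (W3) fails with probability at most $e^{-n/2}<\frac14$.
\end{proof}

Call $J\subset[n]$ \emph{small} if $L|J|\le m$ and \emph{large} otherwise. On a small set the rows have operator norm $O(\sqrt m)$, as orthogonal rows of length $\sqrt m$ would. Fix $n$ so large that \eqref{eq:room} and Lemma~\ref{lem:W} hold, and fix $W$. The estimate of Example~\ref{ex:orth} persists.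

\begin{lemma}\label{lem:N}
There is $b\ge1$, depending only on $p$, such that $\mathcal N(a)\le b\max(r,z(a))$ for all $a\in\mathbb R^m$.
\end{lemma}

\begin{proof}
The bound $|Wa|^2\le9n|a|^2$ is too weak to repeat the one-line proof, so we sort the coordinates of $y=Wa$ by size. Let $J_0=\{k:|y_k|>1\}$, $J_l=\{k:2^{-l}<|y_k|\le2^{1-l}\}$ for $l\ge1$, and $j_l=|J_l|$. For $k\in J_l$ we have $|1-e^{iy_k}|\le\min(2,|y_k|)\le2\cdot2^{-l}$, so $\mathcal N(a)^p\le2^p\sum_{l\ge0}2^{-lp}j_l$. By (W2), $j_l2^{-2l}\le|W_{J_l}a|^2\le30\max(m,Lj_l)|a|^2$ for nonempty $J_l$.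

If $J_l$ is small, then $2^{-lp}j_l\le30\cdot2^{-l(p-2)}m|a|^2$. Since $p>2$ the geometric series converges, and these $l$ contribute at most $Cm|a|^2=C\lambda^{-2}z(a)^2=Cr^{p-2}z(a)^2$.

If $J_l$ is large, then $2^{-2l}\le30L|a|^2$. These $l$ contribute at most $(30L)^{p/2}|a|^p\sum_lj_l\le CnL^{p/2}|a|^p\le Cz(a)^p$, by \eqref{eq:room}.

Hence $\mathcal N(a)^p\le C(r^{p-2}z(a)^2+z(a)^p)\le2C\max(r,z(a))^p$.
\end{proof}

\subsection{The space}

Choose $\eta\in(0,1]$ with $(1+\eta^p)^{1/p}\le1+\varepsilon$ and let $M=b/\eta\ge1$; both depend only on $p,\varepsilon$. Define translation-invariant metrics on $\mathbb R^m$, written as functions of the difference $a$: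
\[
\rho_A(a)=Mz(a),\qquad\sigma(a)=\big(\mathcal N(a)^p+\rho_A(a)^p\big)^{1/p},\qquad\rho_B(a)=\min\big(\sigma(a),\rho_A(a)+2br\big).
\]
Here $\sigma$ is induced by $x\mapsto\big((e^{i\langle w_k,x\rangle})_k,M\lambda\sqrt m\,x\big)\in\ell_p^n(\mathbb C)\oplus_p\ell_2^m$, so $(\mathbb R^m,\sigma)$ is isometric to a subset of $L_p$. The truncation in $\rho_B$ enforces $\rho_A\le\rho_B\le\rho_A+2br$. The function $\rho_B$ is a metric: it vanishes only at $0$; if $\rho_B(a)=\sigma(a)$ and $\rho_B(a')=\sigma(a')$, use the triangle inequality for $\sigma$; and if $\rho_B(a)=\rho_A(a)+2br$, then $\rho_B(a)+\rho_B(a')\ge\rho_A(a)+\rho_A(a')+2br\ge\rho_B(a+a')$.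

Let $X_n=A_n\cup B_n$ be the space of Lemma~\ref{lem:parallel} with $R=br$. Then $A_n$ is Euclidean. The truncation is almost invisible:
\[
\rho_B\le\sigma\le(1+\eta^p)^{1/p}\rho_B .
\]
Indeed, Lemma~\ref{lem:N} reads $\mathcal N\le\max(br,\eta\rho_A)$, because $bz=\eta\rho_A$. If $\mathcal N(a)\le br$, then $\sigma(a)\le\rho_A(a)+br$ and so $\rho_B(a)=\sigma(a)$. If $\mathcal N(a)\le\eta\rho_A(a)$, then $\sigma(a)\le(1+\eta^p)^{1/p}\rho_A(a)\le(1+\eta^p)^{1/p}\rho_B(a)$. Hence $c_p(B_n)\le1+\varepsilon$.

\subsection{The displacement and its smoothing}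

Let $F:X_n\to L_p(\mu)$ satisfy \eqref{eq:norm}. If $5M\lambda D>1$, then $D>n^s/(5M)$, which is stronger than the claim of Theorem~\ref{thm:large}, whose exponent is $s/2$. So we assume $5M\lambda D\le1$. Let $G(y)=F(y_B)-F(y_A)$ and $a_k=\pi w_k/|w_k|^2$. By (W1),
\[
|a_k|^2\le2\pi^2/m,\qquad|a_k|\le5,\qquad\rho_A(a_k)\le\sqrt2\,\pi M\lambda<5M\lambda .
\]
Since $\langle w_k,a_k\rangle=\pi$ we have $\sigma(a_k)\ge\mathcal N(a_k)\ge2$, and $2br\ge2$, so $\rho_B(a_k)\ge2$. Therefore, for all $y,a\in\mathbb R^m$ and $k\in[n]$,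
\begin{equation}\label{eq:G}
\|G(y)\|\le Dbr,\qquad\|G(y+a)-G(y)\|\le2D\sigma(a),\qquad\|G(y+a_k)-G(y)\|\ge1 ,
\end{equation}
where the second bound uses $\rho_A,\rho_B\le\sigma$, and the third is $\rho_B(a_k)-D\rho_A(a_k)\ge2-1$. From $|1-e^{it}|\le|t|$ we also get
\begin{equation}\label{eq:sigma}
\sigma(a)\le\|Wa\|_p+M\lambda\sqrt m\,|a| ,
\end{equation}
so $G$ is Lipschitz for $|\cdot|$, with some constant $K$.

The argument below looks at the real functions $y\mapsto G(y)(\omega)$ for fixed $\omega$ and differentiates them. For this we need a version that is jointly measurable and smooth in $y$.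

\begin{lemma}\label{lem:smooth}
After $\mu$ is restricted to a $\sigma$-finite set, there is a function $g:\mathbb R^m\times\Omega\to\mathbb R$ such that $g(\cdot,\omega)\in C^\infty$ for every $\omega$, $g$ and its gradient $\nabla g$ in $y$ are jointly measurable, and for all $y,a,k$, writing $g(y)=g(y,\cdot)$,
\[
\|g(y)\|_p\le Dbr,\qquad\|g(y+a)-g(y)\|_p\le2D\sigma(a),\qquad\|g(y+a_k)-g(y)\|_p\ge\tfrac12 .
\]
\end{lemma}

\begin{proof}
The functions $G(y)$ with rational $y$ vanish off a common $\sigma$-finite set, and by continuity so does every $G(y)$, almost everywhere. Restrict $\mu$ to this set, so that Fubini's theorem is available.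

For each half-open dyadic cube $Q$ fix a representative of $G(c_Q)$, where $c_Q$ is the center. For $l\ge1$ let $G_l(y,\omega)=G(c_Q)(\omega)$, where $Q\ni y$ has side $2^{-l}$. Then $G_l$ is jointly measurable and $\|G_l(y)-G(y)\|_p\le K\sqrt m\,2^{-l}$. For every $y$ we have $\sum_l\|G_{l+1}(y)-G_l(y)\|_p<\infty$, so $G_l(y,\cdot)$ converges almost everywhere, and the limit is $G(y)$. Let $\tilde G=\lim_lG_l$ where the limit exists and is finite, and $\tilde G=0$ elsewhere. Then $\tilde G$ is jointly measurable and $\tilde G(y,\cdot)=G(y)$ almost everywhere for every $y$. Since $\|G(y)\|_p$ is bounded, Fubini's theorem shows that $\tilde G(\cdot,\omega)\in L^p_{\mathrm{loc}}(\mathbb R^m)$ for all $\omega$ outside a null set $\Omega_0$.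

Let $\chi$ be a smooth probability density supported in $\{|u|\le\frac1{4K}\}$. Put $g(y,\omega)=\int\tilde G(y-u,\omega)\chi(u)\,du$ for $\omega\notin\Omega_0$, and $g=0$ for $\omega\in\Omega_0$. Then $g$ is smooth in $y$ and measurable in $\omega$, hence jointly measurable, and $\nabla g$ is a pointwise limit of difference quotients. Minkowski's integral inequality $\|\int h(u,\cdot)\chi(u)\,du\|_p\le\int\|h(u,\cdot)\|_p\chi(u)\,du$ transfers the first two bounds of \eqref{eq:G} to $g$. Applied to $h(u,\cdot)=\tilde G(y-u,\cdot)-\tilde G(y,\cdot)$ it gives $\|g(y)-G(y)\|_p\le\frac14$, and the third bound follows from that of \eqref{eq:G}.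
\end{proof}

\subsection{The supply: gradient and energy bounds}

The Lipschitz bound $2D\sigma(a)$ is weak along the special vectors $a_k$ but strong along generic ones, and generic directions determine $|\nabla g|$.

\begin{lemma}\label{lem:energy}
For every $y\in\mathbb R^m$,
\begin{align}
\int|\nabla g(y,\omega)|^p\,d\mu&\le CD^pM^p\lambda^pm^p,\label{eq:grad}\\
\int|\nabla g(y,\omega)|^2|g(y,\omega)|^{p-2}\,d\mu&\le CD^pM^2m^2.\label{eq:energy}
\end{align}
\end{lemma}

\begin{proof}
The quotients $(g(y+\delta a,\omega)-g(y,\omega))/\delta$ converge to $\langle\nabla g(y,\omega),a\rangle$ as $\delta\downarrow0$. By Fatou's lemma, Lemma~\ref{lem:smooth} and \eqref{eq:sigma},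
\[
\int|\langle\nabla g,a\rangle|^p\,d\mu\le(2D)^p\big(\|Wa\|_p+M\lambda\sqrt m\,|a|\big)^p\le CD^p\big(\|Wa\|_p^p+(M\lambda\sqrt m)^p|a|^p\big).
\]
Take the expectation over a standard Gaussian vector $a\in\mathbb R^m$. The left side becomes $\gamma_p^p\int|\nabla g|^p\,d\mu$, and $\gamma_p\ge1$. On the right, $E\|Wa\|_p^p=\gamma_p^p\sum_k|w_k|^p\le\gamma_p^pn(2m)^{p/2}\le C\lambda^pm^p$ by (W1) and \eqref{eq:room}, and $E|a|^p\le\gamma_p^pm^{p/2}$ by the triangle inequality in $L_{p/2}$ applied to $\sum_ia_i^2$. As $M\ge1$, \eqref{eq:grad} follows. By H\"older's inequality with exponents $\frac p2$ and $\frac p{p-2}$, the left side of \eqref{eq:energy} is at most $C(DM\lambda m)^2(Dbr)^{p-2}$, and $\lambda^2r^{p-2}=1$.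
\end{proof}

This is where the smallness of $R=br$ is used. For comparison, the complex function $g(y,k)=e^{i\langle w_k,y\rangle}$ on $\Omega=[n]$ with counting measure, which is the displacement of the naive embedding in Section~\ref{ss:idea}, has energy $\sum_k|w_k|^2\ge nm/2$. It can satisfy \eqref{eq:energy} only if $D^pM^2\ge n/(Cm)$.

\subsection{The demand: a one-dimensional inequality}

An increment of size $\Delta$ along a segment contributes $\Delta^p$ to an $L_p$ norm. The integral $\int_0^1|\varphi'|^2|\varphi|^{p-2}$, a multiple of the Dirichlet energy of $|\varphi|^{p/2}$, has the same homogeneity and matches \eqref{eq:energy}. The next lemma bounds $\Delta^p$ by this integral, with a refinement: the part of the segment where the logarithmic derivative $|\varphi'|/|\varphi|$ is below a threshold $\beta$ is counted with the small weight $\beta^{p-2}$.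

\begin{lemma}\label{lem:oned}
Let $\beta>0$, let $\varphi\in C^1([0,1])$ be real, and let $C_p=16\cdot8^{p-2}$. Then
\[
|\varphi(1)-\varphi(0)|^p\le C_p\Big[\beta^{p-2}\int_0^1|\varphi'|^2|\varphi|^{p-2}+\int_0^1|\varphi'|^2|\varphi|^{p-2}\mathbf 1_{\{|\varphi'|\ge\beta|\varphi|\}}\Big].
\]
\end{lemma}

\begin{proof}
Let $\Delta=|\varphi(1)-\varphi(0)|>0$, $I=\{t:|\varphi'|\ge\beta|\varphi|\}$, and let $\mathcal A=\int_{[0,1]\setminus I}|\varphi'|$ be the variation accumulated off $I$.

If $\mathcal A\ge\Delta/2$, then by Jensen's inequality and $|\varphi'|^{p-2}\le\beta^{p-2}|\varphi|^{p-2}$ off $I$,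
\[
\Delta^p\le2^p\mathcal A^p\le2^p\int_{[0,1]\setminus I}|\varphi'|^p\le2^p\beta^{p-2}\int_0^1|\varphi'|^2|\varphi|^{p-2},\qquad 2^p\le C_p .
\]

Let $\mathcal A<\Delta/2$. The weight $|\varphi|^{p-2}$ vanishes at zeros of $\varphi$, so we first discard the variation where $|\varphi|<\Delta/8$. Let $T(t)=\int_0^t\mathbf 1_{\{|u|\ge\Delta/8\}}\,du$. It is $1$-Lipschitz, constant on $(-\Delta/8,\Delta/8)$, and $|T(u)-T(u')|\ge|u-u'|-\Delta/4$. The Lipschitz function $T\circ\varphi$ is locally constant on the relatively open set $\{|\varphi|<\Delta/8\}$ and satisfies $|(T\circ\varphi)'|\le|\varphi'|$ almost everywhere. Hence $\frac34\Delta\le|T(\varphi(1))-T(\varphi(0))|\le\int|\varphi'|\mathbf 1_{\{|\varphi|\ge\Delta/8\}}$, and subtracting $\mathcal A$ we get $\int_I|\varphi'|\mathbf 1_{\{|\varphi|\ge\Delta/8\}}\ge\Delta/4$. By Cauchy--Schwarz,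
\[
\Big(\frac\Delta8\Big)^{\frac p2-1}\frac\Delta4\le\int_I|\varphi'||\varphi|^{\frac p2-1}\le\Big(\int_I|\varphi'|^2|\varphi|^{p-2}\Big)^{1/2}.
\]
Squaring gives $\Delta^p\le16\cdot8^{p-2}\int_I|\varphi'|^2|\varphi|^{p-2}$.
\end{proof}

The segments $[y,y+a_k]$ point in different directions, while (W2) concerns the derivatives $\langle\nabla g,a_k\rangle$ at one point. An averaging argument brings them together.

\begin{lemma}\label{lem:avg}
Let $\Psi_1,\dots,\Psi_n:\mathbb R^m\to[0,\infty]$ be measurable, with $\int_0^1\Psi_k(y+ta_k)\,dt\ge1$ for all $y$ and $k$. Then $\sup_y\sum_k\Psi_k(y)\ge n$.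
\end{lemma}

\begin{proof}
Integrate over $y\in[-\varrho,\varrho]^m$ and sum over $k$. Since $|a_k|\le5$, $n(2\varrho)^m\le\int_{[-\varrho-5,\varrho+5]^m}\sum_k\Psi_k\le(2\varrho+10)^m\sup_y\sum_k\Psi_k(y)$. Let $\varrho\to\infty$.
\end{proof}

\subsection{Supply against demand}

Write $\partial_kg=\langle\nabla g,a_k\rangle$. By (W1), $|\partial_kg|^2\le4\pi^2m^{-2}\langle\nabla g,w_k\rangle^2$, so (W2) and (W3) give, at every point $(y,\omega)$ and for every nonempty $J\subset[n]$,
\begin{equation}\label{eq:dir}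
\sum_{k\in J}|\partial_kg|^2\le\frac C{m^2}\max(m,L|J|)\,|\nabla g|^2,\qquad\sum_{k=1}^n|\partial_kg|^2\le\frac{Cn}{m^2}|\nabla g|^2 .
\end{equation}

Consider first the crude form of Lemma~\ref{lem:oned}, with $\beta=1$ and the indicator dropped: $|\varphi(1)-\varphi(0)|^p\le2C_p\int_0^1|\varphi'|^2|\varphi|^{p-2}$. Applied to $\varphi(t)=g(y+ta_k,\omega)$ and combined with Lemma~\ref{lem:avg}, \eqref{eq:dir} and \eqref{eq:energy}, it gives $n\le C\frac n{m^2}\cdot D^pM^2m^2$, which says nothing. It does give the result in one special case.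

\begin{example}
Suppose that each $\omega$ serves one direction: there are disjoint sets $\Omega_1,\dots,\Omega_n$ with $\int_{\Omega_k}|g(y+a_k)-g(y)|^p\,d\mu\ge2^{-p}$ for all $y,k$. The crude inequality and Lemma~\ref{lem:avg}, applied to $\Psi_k=2^{p+1}C_p\int_{\Omega_k}|\partial_kg|^2|g|^{p-2}\,d\mu$, together with $|\partial_kg|^2\le2\pi^2m^{-1}|\nabla g|^2$ and \eqref{eq:energy}, give $n\le Cm^{-1}\cdot D^pM^2m^2$. Thus $D^p\ge(C\kappa M^2)^{-1}$.
\end{example}

In general a point $\omega$ may serve many directions. The threshold $\beta$ defines which directions it serves in an essential way. Slow variation is cheap by Lemma~\ref{lem:oned}. A small set of fast directions behaves as in the example. A large set of fast directions forces $|g|$ to be small compared with $|\nabla g|$, and then \eqref{eq:grad}, which retains the small factor $\lambda^p$, takes over.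

\begin{proof}[Proof of Theorem~\ref{thm:large}]
It remains to bound $D$ from below. Let $\beta>0$ and $J=J(y,\omega)=\{k:|\partial_kg|\ge\beta|g|\}$. Apply Lemma~\ref{lem:oned} to $\varphi(t)=g(y+ta_k,\omega)$, for which $\varphi'(t)=\partial_kg(y+ta_k,\omega)$, and integrate over $\omega$. By Lemma~\ref{lem:smooth} the left side is at least $2^{-p}$, so Lemma~\ref{lem:avg} applies to
\[
\Psi_k(y)=2^pC_p\int\big(\beta^{p-2}+\mathbf 1_{\{k\in J\}}\big)|\partial_kg|^2|g|^{p-2}\,d\mu
\]
and yields $n\le\sup_y\,(S_1+S_2+S_3)(y)$, where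
\[
S_1=2^pC_p\,\beta^{p-2}\int\sum_{k=1}^n|\partial_kg|^2|g|^{p-2}\,d\mu,
\]
and $S_2$, $S_3$ are the integrals of $2^pC_p\sum_{k\in J}|\partial_kg|^2|g|^{p-2}$ over the $\omega$ for which $J$ is small and large, respectively. We bound the three terms uniformly in $y$.

\emph{Slow variation.} By the second part of \eqref{eq:dir} and \eqref{eq:energy}, $S_1\le C_1\beta^{p-2}D^pM^2n$ with $C_1$ depending only on $p$. Fix $\beta$ by $\beta^{p-2}=(4C_1D^pM^2)^{-1}$, which is possible because $p>2$. Then $S_1\le n/4$.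

\emph{Small $J$.} By the first part of \eqref{eq:dir} and \eqref{eq:energy}, $S_2\le\frac Cm\int|\nabla g|^2|g|^{p-2}\,d\mu\le CD^pM^2m$.

\emph{Large $J$.} By the definition of $J$ and the first part of \eqref{eq:dir}, $\beta^2|J|\,|g|^2\le\sum_{k\in J}|\partial_kg|^2\le Cm^{-2}L|J|\,|\nabla g|^2$. The factor $|J|$ cancels, and $|g|\le C\sqrt L\,(\beta m)^{-1}|\nabla g|$. By the second part of \eqref{eq:dir} and \eqref{eq:grad},
\[
S_3\le\frac{Cn}{m^2}\Big(\frac{\sqrt L}{\beta m}\Big)^{p-2}\int|\nabla g|^p\,d\mu\le CnL^{\frac{p-2}2}\beta^{-(p-2)}D^pM^p\lambda^p\le CnL^{\frac{p-2}2}\lambda^pD^{2p}M^{p+2}.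
\]

Collecting the bounds and dividing by $n$,
\[
\tfrac34\le C\Big[\kappa D^pM^2+L^{\frac{p-2}2}\lambda^pD^{2p}M^{p+2}\Big].
\]
One of the two terms is at least $\frac38$, so $D\ge c'\min\big(\kappa^{-1/p},\lambda^{-1/2}L^{-(p-2)/(4p)}\big)$ with $c'=c'(p,\varepsilon)>0$. Finally $\kappa^{-1/p}\ge\frac12n^{s/2}$, $\lambda^{-1/2}=n^{s/2}$ and $L\le 3\log n$, which gives $D\ge c\,n^{s/2}(\log n)^{-(p-2)/(4p)}$ with $\frac s2=\frac{p-2}{2p(p+4)}$.
\end{proof}

\begin{remark}
The hypothesis $p>2$ is used in the existence of the scale $r$ and the convergence of the series in Lemma~\ref{lem:N}, in the room for \eqref{eq:room}, and in the gain $\beta^{p-2}$ that makes $S_1$ small. In terms of Proposition~\ref{prop:ext}, the piece $A_n$ causes no trouble, since the map $x_A,x_B\mapsto x_A$ is a $1$-Lipschitz retraction of $X_n$ onto $A_n$. What fails is the extension from $B_n$: if a map from $B_n$ to $L_p$ does not contract distances and extends to a $\Lambda$-Lipschitz map on $X_n$, then $(2\Lambda+1)(\Lambda+2)\ge c_p(X_n)$,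 and the right side tends to infinity with $n$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{OR} Mikhail Ostrovskii and Beata Randrianantoanina, \emph{On $L_1$-embeddability of unions of $L_1$-embeddable metric spaces and of twisted unions of hypercubes}, arXiv:2104.07828 (2021).
\end{thebibliography}
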